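\title{Alice wins fussy friendly frogs}

\begin{abstract}
In friendly frogs, two players place one frog each on a set of points in $\mathbb{R}^d$ and then take turns moving either frog so that the distance between the frogs decreases; a player who cannot move loses. In the fussy version the points are green or red, and the frogs may not both sit on red points. We show that when the green and red points form independent Poisson processes of intensities $1$ and $\rho>0$, the first player wins almost surely, in every dimension and for every $\rho$. The game is decided by the stable matching in which red--red pairs are forbidden: the second player wins exactly when every point is matched. We prove that red points of positive intensity remain unmatched. The proof compares the densities of green and red points whose partner is at distance at least $R$, by modifying the configuration locally at about $\log R$ scales; the cost of each modification is controlled by the Mecke formula, a parity argument for green points and a volume bound for red points.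
\end{abstract}

\section{Introduction}\label{sec:intro}

\emph{Friendly frogs} is a game for two players, Alice and Bob, played on a set of points of $\mathbb{R}^d$, the lily pads. Alice places a frog on a point, and Bob places a second frog on a different point. The players then alternate moves, starting with Alice. A move takes either frog (the frogs belong to neither player) to another point of the set so that the distance between the two frogs strictly decreases; the frogs may never occupy the same point. A player who cannot move loses and the other player wins, and a game that never ends is a win for neither. A player \emph{wins the game} if that player has a strategy that produces a win whatever the opponent does.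

In \emph{fussy friendly frogs} the points are colored: there is a set $G$ of green points and a set $Q$ of red points, the game is played on $G\cup Q$, and there is one extra rule: the two frogs may never both occupy red points. Let $G$ and $Q$ be independent Poisson processes on $\mathbb{R}^d$ of intensities $1$ and $\rho$. The question, which comes from \cite{DHM}, is whether there exist $d\ge1$ and $\rho>0$ for which Bob wins with positive probability. The answer is no.

\begin{theorem}\label{thm:main}
For all $d\ge1$ and $\rho>0$, almost surely Alice wins fussy friendly frogs.
\end{theorem}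

The game is solved by a matching. Call two distinct points \emph{compatible} if they are not both red. A \emph{matching} is a set of pairwise disjoint compatible pairs; given a matching, let $D(x)\in(0,\infty]$ be the distance from $x$ to its partner, with $D(x)=\infty$ if $x$ is unmatched. The matching is \emph{stable} if every compatible pair $\{x,y\}$ outside it satisfies $|x-y|>\min(D(x),D(y))$: no two compatible points are closer to each other than both are to their partners. Almost surely there is exactly one stable matching $M$ (Proposition~\ref{prop:matching} and Lemma~\ref{lem:good}). An \emph{opening} is the point on which Alice places the first frog.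

\begin{theorem}\label{thm:strong}
Let $d\ge1$, let distances be measured in any norm on $\mathbb{R}^d$, and let the green and red points be independent Poisson processes of intensities $\lambda_G>0$ and $\lambda_R\ge0$.
\begin{enumerate}
\item[(a)] If $\lambda_R>0$, then almost surely Alice's winning openings are exactly the points left unmatched by the stable matching $M$. These points are all red, and they form a stationary process of positive intensity.
\item[(b)] If $\lambda_R=0$, then Bob wins almost surely.
\end{enumerate}
Hence Bob wins with positive probability if and only if $\lambda_R=0$.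
\end{theorem}

\begin{example}\label{ex:four}
Put green points at $0$ and $1$ and red points at $3$ and $7$ on the line. The stable matching is $\{\{0,1\}\}$, since every other compatible pair contains $0$ or $1$ and has length greater than $1$. Alice opens at a red point, Bob must answer at a green point, and Alice moves the first frog to the other green point; the distance is now $1$ and Bob cannot move. If all four points are green, the stable matching is $\{\{0,1\},\{3,7\}\}$ and Bob wins by answering each opening with its partner: from $\{3,7\}$ Alice can only reach $\{0,3\}$ or $\{1,3\}$, and Bob then moves to $\{0,1\}$.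
\end{example}

In the example there are as many green points as red ones, and the red points stay unmatched because the green points are spent on each other. In the Poisson setting Bob wins exactly when every point is matched, so the question is whether this waste always leaves red points over. For $\rho=0$ there is nothing to leave over. For $\rho>1$ the answer is easy: if all points are matched, distinct red points have distinct green partners, and counting per unit volume (as in Step~1 of the proof of Theorem~\ref{thm:main} below) gives $\rho\le1$. The interesting case is small $\rho$. There each red point is surrounded by many green points, and one might guess that Bob still wins.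

A caricature suggests otherwise. Regard $t$ as time and say that a point \emph{survives} to time $t$ if $D\ge t$. Let $g$ and $r$ be the densities of surviving green and red points, and pretend that survivors meet at random, at rates proportional to the densities. A green point is removed when it meets any survivor, a red point only when it meets a green one:
\[
g'=-g(g+r),\qquad r'=-rg,\qquad g(0)=1,\quad r(0)=\rho .
\]
Then $(g/r)'=(g/r)(g'/g-r'/r)=-g=(\log r)'$, so $\log r=\log\rho-1/\rho+g/r\ge\log\rho-1/\rho$ at all times: however small $\rho$ is, the red density stays above $\rho e^{-1/\rho}$. This is not a proof, and it is not used below. The true survivors are far from independent; for instance, two green survivors at time $t$ are at distance at least $t$, while red survivors obey no such constraint.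

What the proof keeps from the caricature is the ratio of the two densities. If Bob wins, then red survivors to time $R$ are matched to green survivors to time $R$, so the ratio of red to green survivors is at most $1$. Proposition~\ref{prop:key} shows that the ratio grows almost like $\log R$, provided that the green density does not decay faster than $R^{-d-1}$; if it does decay that fast, a direct argument produces unmatched red points.

Section~\ref{sec:matching} solves the game and describes how the stable matching reacts to adding and deleting points. Section~\ref{sec:reduction} recalls the Mecke formula and derives both theorems from Proposition~\ref{prop:key}. Section~\ref{sec:planting} contains the main idea of the proof of that proposition and the plan for Sections~\ref{sec:cells}--\ref{sec:final}.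

\section{The stable matching}\label{sec:matching}

Throughout, $|x|$ is an arbitrary fixed norm on $\mathbb{R}^d$; Theorem~\ref{thm:main} is the case of the Euclidean norm. We write $B(x,r)$ for the open ball, $|S|$ for the Lebesgue measure of a set $S$, and $\#F$ for the number of elements of a finite set $F$. With $b=|B(0,1)|$ we have $|B(x,r)|=br^d$, and spheres are null sets, because the sphere of radius $r$ lies in $B(x,r')\setminus B(x,r)$ for every $r'>r$. Besides the norm axioms, these two facts are all that is used of the geometry.

A \emph{configuration} $\omega=(G,Q)$ is a set of points, each colored green or red. We write $\omega+F$ and $\omega-F$ for the result of adding or deleting a colored set $F$. An \emph{edge} is a compatible pair of points of $\omega$, its \emph{length} is the distance between its endpoints, and two distinct edges are \emph{adjacent} if they share an endpoint. A position of the game is an edge, and a move replaces it by an adjacent shorter edge.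

A configuration is \emph{good} if it is locally finite, distinct pairs of points have distinct distances, and there is no infinite sequence of distinct points $p_1,p_2,\dots$ with $|p_1-p_2|>|p_2-p_3|>\cdots$. Every subset of a good configuration is good. This section is deterministic, and all configurations in it, including those obtained by adding points, are assumed good.

\begin{lemma}\label{lem:finite}
In a good configuration there is no infinite sequence of edges $e_1,e_2,\dots$ in which each edge is adjacent to and shorter than its predecessor.
\end{lemma}

\begin{proof}
Suppose there is one. The edges are distinct and no longer than $e_1$, so by local finiteness each point lies in finitely many of them. Take $p_1\in e_1$ and let $i_1$ be the last index with $p_1\in e_{i_1}$. Write $e_{i_1}=\{p_1,p_2\}$. The edge $e_{i_1+1}$ meets $e_{i_1}$ and avoids $p_1$, so it contains $p_2$. Let $i_2>i_1$ be the last index with $p_2\in e_{i_2}$, write $e_{i_2}=\{p_2,p_3\}$, and continue. For $k>j$ the point $p_k$ lies in $e_{i_k}$ with $i_k>i_j$ while $p_j$ does not, so the $p_j$ are distinct; and $|p_j-p_{j+1}|$ is the length of $e_{i_j}$, which decreases in $j$. This contradicts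 goodness.
\end{proof}

\begin{proposition}\label{prop:matching}
Let $\omega$ be good.
\begin{enumerate}
\item[(a)] There is exactly one set $M=M(\omega)$ of edges such that, for every edge $e$,
\begin{equation}\label{eq:rec}
e\in M\iff\text{no shorter edge adjacent to $e$ is in $M$.}
\end{equation}
\item[(b)] $M$ is a matching, and it is the unique stable matching of $\omega$.
\item[(c)] Every play ends. An opening $x$ wins for Alice if $x$ is unmatched in $M$ and wins for Bob otherwise. In particular Bob wins the game if all points are matched, and Alice wins otherwise.
\end{enumerate}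
\end{proposition}

\begin{proof}
(a) Let $T(e)$ be the set of edges that can be reached from $e$ by finitely many steps, possibly none, to an adjacent shorter edge. By local finiteness each edge has finitely many adjacent shorter edges. K\"onig's lemma (an infinite rooted tree in which every vertex has finitely many children contains an infinite path), applied to the tree of descending sequences that start at $e$, shows together with Lemma~\ref{lem:finite} that $T(e)$ is finite. If $e'$ is adjacent to and shorter than $e$, then $T(e')\subset T(e)\setminus\{e\}$. So \eqref{eq:rec} decides membership in $M$ by induction on $\#T(e)$.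

(b) Two adjacent edges of $M$ would violate \eqref{eq:rec} for the longer one, so $M$ is a matching. For a matching, the implication $\Rightarrow$ in \eqref{eq:rec} is automatic, and $\Leftarrow$ says that every edge $\{x,y\}$ outside the matching has an endpoint with $D<|x-y|$, which is stability.

(c) Plays end by Lemma~\ref{lem:finite}. By \eqref{eq:rec}, from a position outside $M$ some move leads into $M$, and from a position in $M$ every move leads out of $M$. By induction on $\#T(e)$, the player to move from $e$ loses if $e\in M$ and wins otherwise. After Alice opens at $x$ and Bob answers at a compatible point $y$, Alice is to move from $\{x,y\}$, so Bob has a winning answer exactly when $x$ has a partner.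
\end{proof}

From now on $D=D_\omega$ refers to $M(\omega)$. Stability will be used in the following form:
\begin{equation}\label{eq:stab}
\text{if $x,y\in\omega$ are compatible and $|x-y|<D(x)$, then $D(y)<|x-y|$.}
\end{equation}
Indeed $\{x,y\}\notin M$ because its length is not $D(x)$, so $|x-y|>\min(D(x),D(y))$ and the minimum is $D(y)$. Two consequences are
\begin{gather}
\text{two green points with $D\ge t$ are at distance at least $t$;}\label{eq:sep}\\
\text{two unmatched points are never compatible.}\label{eq:unm}
\end{gather}

\subsection*{Covering and survival}
The proof modifies configurations, so we need to know where a new point can be placed without disturbing the matching. A point $a\in\omega$ would rather be matched to a newcomer at $x$ than to its partner when $|a-x|<D(a)$. For $x\in\mathbb{R}^d$ and $h\in(0,\infty]$ we say that $a\in\omega$ \emph{covers $x$ before $h$} if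
\[
|a-x|<\min(D_\omega(a),h),
\]
and we say \emph{covers} when $h=\infty$. The \emph{survival sets} are
\begin{align*}
S_g(h;\omega)&=\{x\in\mathbb{R}^d:\text{no point of $\omega$ covers $x$ before $h$}\},\\
S_r(h;\omega)&=\{x\in\mathbb{R}^d:\text{no green point of $\omega$ covers $x$ before $h$}\}.
\end{align*}
Lemma~\ref{lem:short}(c) explains the name: $S_g(h;\omega)$ and $S_r(h;\omega)$ are the places where a new green or a new red point survives to time $h$. Always $S_g\subset S_r$, and the whole proof is about the difference of these two sets. In this language \eqref{eq:stab} reads: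
\begin{equation}\label{eq:cov}
\text{if $x\in\omega$ and $D(x)\ge h$, then no point compatible with $x$ covers $x$ before $h$.}
\end{equation}

\begin{lemma}[Deleting matched pairs]\label{lem:delete}
Let $\omega'$ arise from $\omega$ by deleting both endpoints of some edges of $M(\omega)$. Then $M(\omega')$ is the set of remaining edges of $M(\omega)$, $D_{\omega'}=D_\omega$ on $\omega'$, and $S_\chi(h;\omega')\supset S_\chi(h;\omega)$ for $\chi\in\{g,r\}$ and all $h$.
\end{lemma}

\begin{proof}
In the matching formed by the remaining edges every point of $\omega'$ keeps its partner, so the stability condition for an edge of $\omega'$ is the one that holds in $\omega$. A point that covers $x$ before $h$ in $\omega'$ therefore does so in $\omega$.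
\end{proof}

\begin{lemma}[Adding matched pairs]\label{lem:add}
Let $F$ be a finite colored set in which $M(F)$ matches every point. Suppose that each $f\in F$ lies in $S_g(h_f;\xi)$ for some $h_f>D_F(f)$. Then $M(\xi+F)=M(\xi)\cup M(F)$.
\end{lemma}

\begin{proof}
We check that the union is stable. Edges inside $\xi$ or inside $F$ are fine. Let $a\in\xi$ and $f\in F$. If $|a-f|<h_f$, then $D_\xi(a)\le|a-f|$ because $a$ does not cover $f$ before $h_f$, and the inequality is strict because distinct pairs have distinct distances. Otherwise $|a-f|\ge h_f>D_F(f)$.
\end{proof}

Single points can be added or deleted too, if one looks only at short edges. For $h\in(0,\infty]$ let $M_h(\omega)$ be the set of edges of $M(\omega)$ of length less than $h$. The induction in the proof of Proposition~\ref{prop:matching}(a) passes only to shorter edges, so $M_h$ is the only set of edges of length less than $h$ that satisfies \eqref{eq:rec} for all edges of length less than $h$. The set $M_h$ determines $\min(D(a),h)$ for every point $a$. Hence $S_r(h;\omega)$ depends only on the green points and on $M_h(\omega)$.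

\begin{lemma}[Short edges]\label{lem:short}
Let $h\in(0,\infty]$.
\begin{enumerate}
\item[(a)] If $\Theta\subset\omega$ and $D_\omega\ge h$ on $\Theta$, then $M_h(\omega-\Theta)=M_h(\omega)$.
\item[(b)] Let $\Theta$ be a finite set of new points that is either all red and contained in $S_r(h;\omega)$, or a single green point of $S_g(h;\omega)$. Then $M_h(\omega+\Theta)=M_h(\omega)$.
\item[(c)] If $x$ is a new point of color $\chi\in\{g,r\}$, then $D_{\omega+x}(x)\ge h$ if and only if $x\in S_\chi(h;\omega)$.
\end{enumerate}
\end{lemma}

\begin{proof}
For (a) and (b) we check that $M_h(\omega)$ satisfies the restricted recursion in the new configuration. In (a), no edge of $M_h(\omega)$ meets $\Theta$, so $M_h(\omega)$ consists of edges of $\omega-\Theta$ and \eqref{eq:rec} for these edges is unchanged. In (b), \eqref{eq:rec} for old edges is unchanged, and we must show that a new edge $\{\theta,a\}$ of length less than $h$, with $\theta\in\Theta$, has a shorter adjacent edge in $M_h(\omega)$. No two points of $\Theta$ are compatible, so $a\in\omega$. As $a$ is compatible with $\theta$, the hypothesis says that $a$ does not cover $\theta$ before $h$. So $D_\omega(a)\le|a-\theta|$,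 with strict inequality since distances are distinct, and the edge of $M(\omega)$ at $a$ is the one we need.

(c) If $x\in S_\chi(h;\omega)$, then by (b) no edge of $M_h(\omega+x)$ contains $x$. Conversely let $D_{\omega+x}(x)\ge h$. By \eqref{eq:cov} no point compatible with $x$ covers $x$ before $h$ in $\omega+x$. By (a), $M_h(\omega)=M_h(\omega+x)$, so $\min(D,h)$ is the same in both configurations on $\omega$, and the same holds in $\omega$.
\end{proof}

Part (b) fails for two green points placed close together: they match each other. This asymmetry between the colors drives Sections~\ref{sec:cells} and~\ref{sec:volumes}.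

\section{Reduction to a comparison of survival probabilities}\label{sec:reduction}

Now $\omega=(G,Q)$ is random, with $G$ and $Q$ independent Poisson processes of intensities $1$ and $\rho$. We use three standard facts. First, $G\cup Q$ is a Poisson process of intensity $1+\rho$. Second, the law of $\omega$ is invariant and ergodic under translations, so a translation-invariant event has probability $0$ or $1$. Third, the multivariate Mecke formula: if $\eta$ is a Poisson process of intensity $\lambda$ and $\Phi\ge0$ is measurable, then the expected sum of $\Phi(\eta-\{x_1,\dots,x_k\},x_1,\dots,x_k)$ over $k$-tuples of distinct points of $\eta$ equals $\lambda^k\int\mathbb{E}\,\Phi(\eta,x_1,\dots,x_k)\,dx_1\cdots dx_k$. Define a measure $m_\lambda$ on finite subsets of $\mathbb{R}^d$ by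
\[
\int\Psi\,dm_\lambda=\Psi(\emptyset)+\sum_{k\ge1}\frac{\lambda^k}{k!}\int_{(\mathbb{R}^d)^k}\Psi(\{x_1,\dots,x_k\})\,dx_1\cdots dx_k .
\]
Dividing the Mecke formula by $k!$, summing over $k$, and doing this for $G$ and for $Q$, we get for measurable $\Phi\ge0$
\begin{equation}\label{eq:mecke}
\mathbb{E}\sum_{\substack{F\subset G,\ \Theta\subset Q\\ \text{finite}}}\Phi(\omega-F-\Theta,F,\Theta)=\mathbb{E}\iint\Phi(\omega,F,\Theta)\,m_1(dF)\,m_\rho(d\Theta).
\end{equation}
The letter $F$ will denote green sets and $\Theta$ red sets in this formula. We use it in two directions. To bound $\mathbb{E}Z$ from above by the right side, it is enough to exhibit, for each $\omega$, one term of the sum that is at least $Z(\omega)$. To bound $\mathbb{E}Z$ from below by the right side, one must show that the whole sum is at most $Z(\omega)$, and this requires a uniqueness statement: few choices of $(F,\Theta)$ contribute.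

For a set $\mathcal Y$ of finite measure, the sets $\Theta\subset\mathcal Y$ with $\#\Theta\le N$ have $m_\rho$-mass
\begin{equation}\label{eq:eN}
e_N(\rho|\mathcal Y|),\qquad\text{where}\quad e_N(x)=\sum_{j\le N}\frac{x^j}{j!}\le\sum_{j\le N}\binom Nj x^j=(1+x)^N\quad(x\ge0).
\end{equation}
The sets $F\subset\mathcal Y$ with $\#F$ even have $m_1$-mass $\cosh|\mathcal Y|$, and those with $\#F$ odd have $m_1$-mass $\sinh|\mathcal Y|$. For disjoint sets $\mathcal Y_1,\dots,\mathcal Y_m$, the $m_1$-mass of the sets $F\subset\bigcup_j\mathcal Y_j$ with prescribed parities of $\#(F\cap\mathcal Y_j)$ is the product of the corresponding factors, by the multinomial theorem.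

\begin{lemma}\label{lem:good}
For every $\rho\ge0$, almost surely $\omega$ is good. Moreover, almost surely $\omega+F+\Theta$ is good for $m_1\times m_\rho$-almost every $(F,\Theta)$.
\end{lemma}

\begin{proof}
Let $\lambda=1+\rho$. Local finiteness is part of the definition of a Poisson process. By the Mecke formula, the expected number of triples of distinct points with $|a-b|=|a-c|$, and of quadruples with $|a-b|=|c-c'|$, is an integral in which the last variable is confined to a sphere, so it is $0$. Let $U$ be a unit ball and $r\in\mathbb{N}$. The set of $(y_1,\dots,y_k)\in B(0,r)^k$ with $|y_1|>\dots>|y_k|$ has measure $(br^d)^k/k!$ by symmetry. So the expected number of tuples $(x_0,\dots,x_k)$ of distinct points with $x_0\in U$ and $r>|x_0-x_1|>\dots>|x_{k-1}-x_k|$ is $\lambda^{k+1}|U|(br^d)^k/k!$, which tends to $0$ as $k\to\infty$. An infinite descending sequence that starts in $U$ with first step shorter than $r$ gives such a tuple for every $k$, so it exists with probability $0$. Countably many $U$ and $r$ cover all cases. For the last claim apply \eqref{eq:mecke} to $\Phi(\xi,F,\Theta)=\mathbf{1}\{\xi+F+\Theta\text{ is not good}\}$; the left side is $0$.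
\end{proof}

We ignore these null sets from now on. All objects below are measurable. Indeed, membership of $e$ in $M$ is decided inside the finite set $T(e)$, which is the same in $\omega$ and in $\omega\cap B(0,n)$ for large $n$. Hence $\mathbf{1}\{e\in M(\omega)\}=\lim_n\mathbf{1}\{e\in M(\omega\cap B(0,n))\}$, and on finite configurations $M$ is computed by a finite algorithm. So $D$ is measurable, and everything else is built from $D$ by countable operations or by finite algorithms on the points of a bounded set.

For $R\in(0,\infty]$ put
\[
\psi_g(R)=\mathbb{P}(0\in S_g(R;\omega)),\qquad\psi_r(R)=\mathbb{P}(0\in S_r(R;\omega)).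
\]
For a Borel set $U$ and a measurable $h:U\to(0,\infty]$, the Mecke formula, Lemma~\ref{lem:short}(c) and translation invariance give
\begin{equation}\label{eq:intensity}
\mathbb{E}\#\{a\in G\cap U:D(a)\ge h(a)\}=\int_U\mathbb{P}\big(D_{\omega+x}(x)\ge h(x)\big)\,dx=\int_U\psi_g(h(x))\,dx,
\end{equation}
and in the same way the expected number of red $a\in U$ with $D(a)\ge h(a)$ is $\rho\int_U\psi_r(h(x))\,dx$. Thus $\psi_g(R)$ and $\rho\psi_r(R)$ are the intensities of the green and red survivors to time $R$. The inclusion $S_g\subset S_r$ gives $\psi_r\ge\psi_g$, which is not enough when $\rho$ is small. The key estimate improves it by an unbounded factor.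

\begin{proposition}\label{prop:key}
Let $\rho>0$. There are $c,C,R_0\in(0,\infty)$, depending only on $d$, $\rho$ and the norm, such that for every finite $R\ge R_0$ with $\psi_g(R)\ge R^{-d-1}$,
\[
\psi_r(R)\ \ge\ c\,\frac{\log R}{(\log\log R)^C}\,\psi_g(R).
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:key}]
By Proposition~\ref{prop:matching}(c), Alice wins unless all points are matched. That event is translation invariant, so it has probability $0$ or $1$. Assume for a contradiction that almost surely all points are matched.

\emph{Step 1: $\rho\psi_r(R)\le\psi_g(R)$ for all $R<\infty$.} For $z,w\in\mathbb{Z}^d$ let $m(z,w)$ be the expected number of red points in $z+[0,1)^d$ with $D\ge R$ whose partner lies in $w+[0,1)^d$. By translation invariance $m(0,w)=m(-w,0)$. Every red point has a partner, which is green and has the same value of $D$. So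
\[
\rho\psi_r(R)=\sum_wm(0,w)=\sum_wm(w,0)\le\mathbb{E}\#\{a\in G\cap[0,1)^d:D(a)\ge R\}=\psi_g(R).
\]

\emph{Step 2: $\psi_g(R)\ge R^{-d-1}$ for arbitrarily large $R$.} Otherwise $\int\psi_g(|x|)\,dx<\infty$, because the exponent $d+1$ exceeds $d$. A green point $a$ covers $0$ when $|a|<D(a)$, so by \eqref{eq:intensity} with $h(x)=|x|$ the expected number of green points that cover $0$ is finite. These finitely many points are all matched. Let $F$ and $\Theta$ be the green and red members of their pairs. By Lemma~\ref{lem:delete} no green point covers $0$ in $\omega-F-\Theta$. So with $\Phi(\xi,F,\Theta)=\mathbf{1}\{0\in S_r(\infty;\xi)\}$ the sum on the left of \eqref{eq:mecke} is almost surely at least $1$. If $\psi_r(\infty)$ were $0$, the right side would be $0$. Hence unmatched red points have intensity $\rho\psi_r(\infty)>0$, against our assumption.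

Along the sequence $R\to\infty$ given by Step~2, Step~1 says that $\psi_r/\psi_g\le1/\rho$, and Proposition~\ref{prop:key} says that $\psi_r/\psi_g\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
The map $x\mapsto\lambda_G^{1/d}x$ multiplies all distances by a constant and turns the intensities into $1$ and $\rho=\lambda_R/\lambda_G$, so we may take $\lambda_G=1$. The unmatched points form a stationary point process, because $M$ commutes with translations. Such a process cannot consist of exactly one point with probability $p>0$: the probability that this happens with the point in $z+[0,1)^d$ does not depend on $z\in\mathbb{Z}^d$, and these equal numbers would have to sum to $p$.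

(a) By Proposition~\ref{prop:matching}(c) the winning openings are the unmatched points, and by the proof of Theorem~\ref{thm:main}, which works for any norm, they exist almost surely. By \eqref{eq:unm} an unmatched green point would be the only unmatched point, which has probability $0$. So almost surely all unmatched points are red and there is at least one. The expected number of them in $z+[0,1)^d$ does not depend on $z$ and cannot be $0$ for all $z$, so the intensity is positive.

(b) All points are compatible, so by \eqref{eq:unm} at most one point is unmatched, and hence almost surely none. Bob wins by placing his frog on the partner of Alice's opening.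
\end{proof}

The rest of the paper proves Proposition~\ref{prop:key}. The proof does not assume that all points are matched. The letters $c,C,K$ denote positive constants that depend only on $d$, $\rho$ and the norm; without an index they may change from line to line. Numerical constants are chosen for convenience.

\section{Planting a red--green pair}\label{sec:planting}

Fix $R<\infty$ and let
\[
A=\{0\in S_g(R;\omega)\},\qquad\mathbb{P}(A)=\psi_g(R).
\]
To say that $a$ does not cover $0$ before $R$ is to say that $|a|\ge\min(D(a),R)$, so
\begin{equation}\label{eq:onA}
\text{on $A$:}\qquad D(a)\le|a|\quad\text{for all $a\in\omega$ with $|a|<R$.}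
\end{equation}
We want to turn each configuration in $A$ into many different configurations with $0\in S_r(R;\cdot)$.

\begin{example}\label{ex:plant}
Let $d=1$ and $R\ge1000$. Let $\beta\in A$ have no point in $(-30,30)$, and add a red point $z=1$ and a green point $w=4$. All other points are at distance at least $26$ from $z$ and $w$, so no edge adjacent to $\{z,w\}$ is shorter, and $\{z,w\}\in M(\beta+z+w)$ by \eqref{eq:rec}. By Lemma~\ref{lem:delete} the points of $\beta$ keep their values of $D$, so they still do not cover $0$ before $R$. Now $D(z)=D(w)=3$, so $z$ covers $0$ since $1<3$, and $w$ does not since $4>3$; see Figure~\ref{fig:plant}. Thus $0\in S_r(R)\setminus S_g(R)$ in the new configuration. Moreover the operation can be undone: $z$ is the only point that covers $0$ before $R$, and $w$ is its partner. Multiplying all lengths by $s$ gives the same construction at scale $s$, and the results at well separated scales are different, because $|z|$ reveals the scale.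
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.2cm,y=1cm]
\draw[->] (-2.5,0) -- (7.5,0);
\draw[dashed] (0,-0.1) -- (0,1.4);
\node[below] at (0,-0.1) {$0$};
\draw[red,thick,fill=white] (1,0) circle (2.5pt);
\node[below] at (1.1,-0.1) {$z$ (red)};
\fill[green!50!black] (4,0) circle (2.5pt);
\node[below] at (4,-0.1) {$w$ (green)};
\draw[red,very thick,|-|] (-2,1.1) -- (4,1.1) node[right] {covered by $z$};
\draw[green!50!black,very thick,|-|] (1,0.45) -- (7,0.45);
\node[green!50!black,above] at (5.9,0.4) {covered by $w$};
\end{tikzpicture}
\caption{A red point $z$ near $s$ and a green point $w$ near $4s$ on the line, matched to each other. Each covers the interval of radius $|z-w|\approx3s$ around itself. The origin is covered by the red point only, so a new red point at the origin survives while a new green point does not.}\label{fig:plant}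
\end{figure}

An empty interval is too much to ask: at scale $s$ it has probability $e^{-60(1+\rho)s}$, which for $s$ much larger than $\log R$ is negligible against $\mathbb{P}(A)\ge R^{-2}$. But by Lemma~\ref{lem:add} it suffices that the positions of $z$ and $w$ are not covered by $\beta$ before a time longer than $|z-w|$. This suggests the following definitions. Fix a vector $e_1$ with $|e_1|=1$. For a \emph{scale} $s\in[1,R/1000]$ and $k=1,2$ put
\[
x_1=se_1,\quad x_2=4se_1,\quad B_k=B(x_k,s/10),\quad Y_k(\omega)=|B_k\cap S_g(20s;\omega)|.
\]
Let $\Lambda=10^5$, assume $R\ge10^3\Lambda^2$, and define $n\ge2$ by $10^3\Lambda^n\le R<10^3\Lambda^{n+1}$. We use the scales $s_i=\Lambda^i$, $1\le i\le n$, and mark the objects formed at scale $s_i$ by a superscript $(i)$.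

\begin{lemma}[Planting]\label{lem:plant}
$\displaystyle\psi_r(R)\ge\rho\sum_{i=1}^n\mathbb{E}\big[Y_1^{(i)}Y_2^{(i)};A\big]$.
\end{lemma}

\begin{proof}
Fix a scale $s$. By \eqref{eq:mecke} with one red and one green point, $\rho\,\mathbb{E}[Y_1Y_2;A]$ is the expected number of pairs $(z,w)\in Q\times G$ such that $\beta=\omega-z-w$ satisfies
\[
\beta\in A,\qquad z\in B_1\cap S_g(20s;\beta),\qquad w\in B_2\cap S_g(20s;\beta).
\]
Take such a pair. Since $|x_1-x_2|=3s$, we have $2.8s\le|z-w|\le3.2s<20s$, so Lemma~\ref{lem:add} with $F=\{z,w\}$ gives $M(\omega)=M(\beta)\cup\{\{z,w\}\}$. The points of $\beta$ keep their values of $D$ and do not cover $0$ before $R$. The point $w$ does not cover $0$ since $|w|\ge3.9s>D(w)$, and $z$ covers $0$ before $R$ since $|z|\le1.1s<\min(D(z),R)$. So $0\in S_r(R;\omega)$, the point $z$ is the only one that covers $0$ before $R$, and $w$ is its partner. Thus $\omega$ determines $(z,w)$. Points of $B_1^{(i)}$ have norm in $[0.9s_i,1.1s_i]$, so $z$ determines $i$. The total number of triples $(i,z,w)$ is therefore at most $\mathbf{1}\{0\in S_r(R;\omega)\}$.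
\end{proof}

It remains to show that, for at least half of the scales, $\mathbb{E}[Y_1Y_2;A]$ is at least $\mathbb{P}(A)$ divided by a power of $\log n$. We know little about the law of $\omega$ given $A$, so we create uncovered space by deleting points, in two stages. By \eqref{eq:onA} a point at distance of order $s$ from $0$ may have $D$ of order $s$ and cover all of $B_k$. The first stage (Section~\ref{sec:clearing}) deletes the boundedly many pairs near $0$ that are longer than $s/100$. After that the neighborhoods of $x_1$ and $x_2$ can be treated separately, but $B_k$ may still be covered by many small balls. The second stage (Section~\ref{sec:local}) finds a green point in $B_k$ whose position becomes uncovered once boundedly many further pairs are deleted.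

Deleting a point has a price. In \eqref{eq:mecke}, configurations with an extra point outweigh those without it by the volume of the region where the point can be put back, and this volume could be as large as $s^d$. The two colors are handled differently.

For a \emph{red} point with $D\ge t$ the region lies in $S_r(t;\omega)$. Red points placed there do not interact, by Lemma~\ref{lem:short}(b), so a region of large volume would typically contain many red survivors. On our events there are boundedly many, and so the volume is typically small (Section~\ref{sec:volumes}).

For a \emph{green} point this argument fails, because green points placed close together match each other; but the failure supplies another argument. Consider the green points in a set $\mathcal Y$ of measure $y$. Then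
\[
\frac{\mathbb{P}(\#(G\cap\mathcal Y)=1)}{\mathbb{P}(\#(G\cap\mathcal Y)=0)}=y,\qquad\text{while}\qquad\frac{\mathbb{P}(\#(G\cap\mathcal Y)\text{ odd})}{\mathbb{P}(\#(G\cap\mathcal Y)\text{ even})}=\tanh y\le1 .
\]
If $\mathcal Y$ has small diameter and is not covered by the rest of the configuration, then an even number of green points in $\mathcal Y$ pair off among themselves and leave the rest of the matching unchanged. So one should compare ``odd'' with ``even'' rather than ``one'' with ``none'', and this comparison costs nothing. The next section makes this precise.

\section{Cells and parity}\label{sec:cells}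

A \emph{cell system at scale $t$} is a finite family $\mathcal C$ of bounded Borel sets $c$, with numbers $h_c$, such that
\[
\operatorname{diam}c\le t/10,\qquad h_c\ge t/2,\qquad\operatorname{dist}(c,c')\ge t/2\quad(c\ne c').
\]
Put $\mathcal Y_c(\xi)=c\cap S_g(h_c;\xi)$, and $F_c=F\cap c$ for a finite set $F$. A finite green set $F\subset\bigcup\mathcal C$ is \emph{admissible for $\xi$} if $F_c\subset\mathcal Y_c(\xi)$ for all $c\in\mathcal C$. It is \emph{even} if all $\#F_c$ are even and \emph{odd} if all $\#F_c$ are odd.

To use \eqref{eq:mecke} as a lower bound we must recover $\xi$ from $\xi+F$. This is impossible if $\xi$ itself contains pairs that could have been counted as part of $F$, so we strip such pairs off. A pair $\{f,f'\}\in M(\omega)$ of green points in a common cell $c\in\mathcal C$ is \emph{removable} in $\omega$ if $f,f'\in S_g(h_c;\omega-f-f')$. A configuration with no removable pair is \emph{irreducible}. Starting from $\omega$, delete removable pairs one at a time until none is left; this ends because the cells contain finitely many points. The result is the \emph{core} of $\omega$, written $\operatorname{core}(\omega)$. These notions depend on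 the cell system, which will be fixed whenever they are used.

\begin{lemma}\label{lem:core}
Let $\mathcal C$ be a cell system at scale $t$.
\begin{enumerate}
\item[(a)] $\operatorname{core}(\omega)$ does not depend on the order of deletion, and every deleted point of $c$ lies in $\mathcal Y_c(\operatorname{core}(\omega))$.
\item[(b)] Let $\xi$ be irreducible and $F$ even and admissible for $\xi$. Then $M(\xi+F)=M(\xi)\cup M(F)$, the matching $M(F)$ matches every point of $F$ to a point in the same cell, so that $D\le t/10$ on $F$, and $\operatorname{core}(\xi+F)=\xi$.
\item[(c)] Let $\xi$ be irreducible and $F$ admissible for $\xi$, with $\#F_c$ odd exactly for $c=c_*$. Let $w$ be the unique point of $F_{c_*}$ unmatched in $M(F_{c_*})$, and $\beta=\xi+F-w$. Then (b) applies to $F-w$, and $w\in c_*\cap S_g(h_{c_*};\beta)$.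
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:delete}, all deleted pairs belong to $M(\omega)$, and a removable pair stays removable when other matched pairs are deleted. Let one maximal sequence of deletions remove $p_1,\dots,p_m$ in this order, and suppose that a second maximal sequence removes $p_1,\dots,p_{i-1}$ but not $p_i$. The pair $p_i$ is removable in $\omega-p_1-\dots-p_{i-1}$, and the terminal configuration of the second sequence arises from this one by deleting further matched pairs, so $p_i$ is removable in it. This contradicts maximality. Hence the second sequence removes every $p_i$, and by symmetry the two sequences remove the same pairs. If $\{f,f'\}\subset c$ is deleted from an intermediate configuration $\omega'$, then $f\in S_g(h_c;\omega'-f-f')$, and this set is contained in $S_g(h_c;\operatorname{core}(\omega))$ by Lemma~\ref{lem:delete}.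

(b) By \eqref{eq:unm} a finite green set has at most one unmatched point, so parity forces $M(F_c)$ to match all of $F_c$. The union of the $M(F_c)$ is stable on $F$, since points in different cells are at distance at least $t/2>t/10$; so it equals $M(F)$. As $h_c\ge t/2>t/10$, Lemma~\ref{lem:add} gives $M(\xi+F)=M(\xi)\cup M(F)$. Now delete the pairs of $M(F)$ in decreasing order of length. We claim that the longest remaining pair $\{f,f'\}\subset c$ is removable. Points of $\xi$ do not cover $f$ before $h_c$, since $f\in\mathcal Y_c(\xi)$. A remaining point $a\in F_c\setminus\{f,f'\}$ has $D(a)<D(f)$, so $|a-f|>D(a)$ by stability. A point $a\in F_{c'}$ with $c'\ne c$ has $|a-f|\ge t/2>D(a)$. The same three statements hold for $f'$. The deletions end at $\xi$, which is irreducible, so $\xi$ is the core by (a).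

(c) The point $w$ exists and is unique by \eqref{eq:unm} and parity, and $F-w$ is even and admissible. By Lemma~\ref{lem:short}(a) with $h=\infty$, $M(F_{c_*}-w)=M(F_{c_*})$, and by (b) this is part of $M(\beta)$. Stability in $F_{c_*}$ gives $|f-w|>D(f)$ for $f\in F_{c_*}-w$. Points of $F$ in other cells are at distance at least $t/2>D$ from $w$. Points of $\xi$ do not cover $w$ before $h_{c_*}$, since $w\in\mathcal Y_{c_*}(\xi)$ and $D_\beta=D_\xi$ on $\xi$.
\end{proof}

The cells must come from a fixed list so that we can sum over them. Fix $\delta>0$ with $\operatorname{diam}[0,\delta)^d\le1/10$. The \emph{cells of level $t$} are the cubes $t\delta(z+[0,1)^d)$, $z\in\mathbb{Z}^d$. They have diameter at most $t/10$, and by comparing volumes at most $b(a+0.1)^d\delta^{-d}$ of them meet a ball of radius $at$, a bound that does not depend on $t$. Let $N=24001^d$. By \eqref{eq:sep}, balls of radius $t/2$ around green points with $D\ge t$ are disjoint, so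
\begin{equation}\label{eq:N}
\text{a ball of radius at most $12000\,t$ contains at most $N$ green points with $D\ge t$.}
\end{equation}

Both stages of the deletion use the same decomposition.

\begin{lemma}[Stripping]\label{lem:strip}
Let $P$ be a finite set of pairs of $M(\omega)$ of length at least $t$, with green members $\mathcal G$ and red members $\Theta$, and let $\omega_1=\omega-\mathcal G-\Theta$. Let $\mathcal C$ be the set of cells of level $t$ that meet $\mathcal G$. Each $c\in\mathcal C$ contains exactly one point $g_c$ of $\mathcal G$, and $g_c\in S_g(t/2;\omega_1)$. Let $h_c\ge t/2$ be numbers with $g_c\in S_g(h_c;\omega_1)$. Then $\mathcal C$ is a cell system at scale $t$, and with $\xi=\operatorname{core}(\omega_1)$ and $F=\mathcal G\cup(\omega_1\setminus\xi)$ we have $\omega=\xi+F+\Theta$ and: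
\begin{enumerate}
\item[(i)] $\xi$ is irreducible and arises from $\omega_1$, and from $\omega$, by deleting matched pairs;
\item[(ii)] $F$ is odd and admissible for $\xi$;
\item[(iii)] $\#\Theta\le\#\mathcal G$ and $\Theta\subset S_r(t;\omega)=S_r(t;\xi+F)$.
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:sep} the points of $\mathcal G$ are at mutual distances at least $t$. So a cell of level $t$ contains at most one of them, and two cells of $\mathcal C$ are at distance at least $t-2t/10=0.8t$. By \eqref{eq:cov} no point of $\omega$ other than $g_c$ covers $g_c$ before $t/2$, and the points of $\omega_1$ keep their values of $D$ by Lemma~\ref{lem:delete}; so $g_c\in S_g(t/2;\omega_1)$. Part (i) follows from the definition of the core and Lemma~\ref{lem:delete}. For (ii), $F_c$ consists of $g_c$ and of deleted pairs; $g_c\in S_g(h_c;\omega_1)\subset S_g(h_c;\xi)$ by Lemma~\ref{lem:delete}, and the deleted points lie in $\mathcal Y_c(\xi)$ by Lemma~\ref{lem:core}(a). For (iii), the partner of a red point is green; $\Theta\subset S_r(t;\omega)$ by \eqref{eq:cov}; and $\xi+F=\omega-\Theta$ has the same green points and, by Lemma~\ref{lem:short}(a), the same $M_t$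 as $\omega$.
\end{proof}

\section{Clearing the long pairs}\label{sec:clearing}

For a scale $s\in[1,R/1000]$ put $\sigma=s/100$ and
\begin{gather*}
A_s=\{\omega\in A:D(a)<\sigma\text{ for all }a\in\omega\cap B(0,30s)\},\\
W_s=\{x:\sigma\le|x|<60s\},\qquad X_s(\omega)=|S_r(\sigma;\omega)\cap W_s|.
\end{gather*}
The radius $30s$ is chosen so that every point that could cover a point of $B_k$ before $20s$ lies in $B(0,30s)$. The quantity $X_s$ is the volume in which the deleted red points can be put back. By Lemma~\ref{lem:delete}, $A$ and $A_s$ are preserved when matched pairs are deleted.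

\begin{lemma}[Clearing]\label{lem:clear}
$\mathbb{P}(A,\ X_s\le v)\le K(1+v)^N\,\mathbb{P}(A_s)$ for all $v>0$.
\end{lemma}

\begin{proof}
Let $\omega\in A$. By \eqref{eq:onA}, every point $a\in B(0,30s)$ of $\omega$ is matched, with $D(a)\le|a|<30s$; this is where the event $A$ limits the number of pairs to delete. Call a matched pair \emph{big} if it has length at least $\sigma$ and a member in $B(0,30s)$. Both members of a big pair lie in $B(0,60s)\subset B(0,R)$, and by \eqref{eq:onA} both have norm at least $D\ge\sigma$; so both lie in $W_s$. Apply Lemma~\ref{lem:strip} to the set of big pairs with $t=\sigma$ and $h_c=\sigma/2$. Since $60s=6000\sigma$, \eqref{eq:N} gives $\#\Theta\le\#\mathcal G\le N$. The cells of $\mathcal C=\mathcal C(\omega)$ meet $W_s$, so they are at distance at least $0.9\sigma$ from $0$, and there are at most $K$ possible families $\mathcal C$. Fix one, and let $\mathcal B$ be the set of irreducible configurations in $A_s$.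

\emph{Upper bound.} Let $\omega\in A$ have $\mathcal C(\omega)=\mathcal C$ and $X_s(\omega)\le v$. All points of $\omega_1$ in $B(0,30s)$ have $D<\sigma$, so $\omega_1\in A_s$ and $\xi\in\mathcal B$. By Lemma~\ref{lem:strip}(iii), $\Theta$ lies in the set $\Gamma(\xi+F)=S_r(\sigma;\xi+F)\cap W_s$, whose measure is $X_s(\omega)\le v$. So the function
\[
\Phi(\xi,F,\Theta)=\mathbf{1}_{\mathcal B}(\xi)\,\mathbf{1}\{F\text{ odd, admissible for }\xi\}\,\mathbf{1}\{\#\Theta\le N,\ \Theta\subset\Gamma(\xi+F),\ |\Gamma(\xi+F)|\le v\}
\]
equals $1$ on one term of the sum in \eqref{eq:mecke}. On the right side of \eqref{eq:mecke} we integrate first over $\Theta$, using \eqref{eq:eN}, and then over $F$: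
\[
\mathbb{P}(A,\ \mathcal C(\omega)=\mathcal C,\ X_s\le v)\le(1+\rho v)^N\,\mathbb{E}\Big[\mathbf{1}_{\mathcal B}(\omega)\prod_{c\in\mathcal C}\sinh|\mathcal Y_c(\omega)|\Big].
\]

\emph{Lower bound.} Let $\xi\in\mathcal B$ and let $F$ be even and admissible for $\xi$. By Lemma~\ref{lem:core}(b) the points of $\xi$ keep their values of $D$ in $\xi+F$, and the points of $F$ have $D\le\sigma/10$ and norm at least $0.9\sigma$, so they do not cover $0$. Hence $\xi+F\in A_s$. Since $\xi=\operatorname{core}(\xi+F)$, a given configuration arises from at most one such pair $(\xi,F)$. By \eqref{eq:mecke},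
\[
\mathbb{E}\Big[\mathbf{1}_{\mathcal B}(\omega)\prod_{c\in\mathcal C}\cosh|\mathcal Y_c(\omega)|\Big]=\mathbb{E}\sum_{F\subset G}\mathbf{1}_{\mathcal B}(\omega-F)\,\mathbf{1}\{F\text{ even, admissible for }\omega-F\}\le\mathbb{P}(A_s).
\]
Use $\sinh\le\cosh$, sum over the at most $K$ families, and note that $1+\rho v\le\max(1,\rho)(1+v)$.
\end{proof}

\section{Uncovering a point}\label{sec:local}

Fix a scale $s$ and $k\in\{1,2\}$, and let $\omega\in A_s$. All points of $\omega$ in $B(0,30s)\supset B(x_k,s)$ are matched with $D<\sigma$. We look for a green point $y\in B_k$ that becomes uncovered before $20s$ after boundedly many pairs are deleted. By \eqref{eq:cov}, only points with $D>D(y)$ can cover $y$, so $y$ should have a large value of $D$ compared with its surroundings. The maximizer of $D$ over a ball may sit at the boundary, next to points with larger $D$. We therefore penalize the distance from a reference point $u$. Around the maximizer of the penalized function, $D$ grows with slope less than $1$, and then distant points cannot reach $y$.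

Let $U_k=B(x_k,s/20)$ and $u\in U_k$. For green $y\in B(x_k,s/2)$ put $\varphi_u(y)=D(y)-\frac14|y-u|$. Call $u$ \emph{exposed} if $\varphi_u(y)<0$ for all such $y$, and \emph{shielded} otherwise. If $u$ is shielded, its \emph{peak} $y$ is the maximizer of $\varphi_u$ over the finitely many green points of $B(x_k,s/2)$, the lexicographically first in case of ties. Its \emph{level} is the integer $l$ such that $\tau=2^l$ satisfies $\tau\le D(y)<2\tau$. Let $c_*$ be the cell of level $\tau$ that contains $y$, and write $z_c\in c$ for the center of a cell $c$.

\begin{lemma}\label{lem:peak}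
Let $\omega\in A_s$ and $u\in U_k$.
\begin{enumerate}
\item[(a)] If $u$ is exposed, then $u\in S_g(20s;\omega)$.
\item[(b)] If $u$ is shielded, then $\tau<\sigma$, $|y-u|<\min(8\tau,4\sigma)$, $c_*\subset B_k$, $B(z_{c_*},14\tau)\subset B(x_k,s/3)$, and
\begin{equation}\label{eq:slope}
D(a)\le\tfrac83\tau+\tfrac13|a-y|\qquad\text{for all }a\in\omega\cap B(x_k,s/3).
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
A red point $a\in B(x_k,s/3)$ has a green partner $a'$ with $D(a')=D(a)=|a-a'|<\sigma$, so $a'\in B(x_k,s/3+\sigma)\subset B(x_k,s/2)$. This transfers bounds from green to red points.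

(a) Suppose $a$ covers $u$ before $20s$. Then $|a|<20s+4.05s<30s$, so $|a-u|<D(a)<\sigma$ and $a\in B(x_k,0.06s)$. If $a$ is green, $\varphi_u(a)<0$ gives $D(a)<\frac14|a-u|$. If $a$ is red, $\varphi_u(a')<0$ gives $D(a)<\frac14|a'-u|\le\frac14(|a-u|+D(a))$, that is $D(a)<\frac13|a-u|$. Both contradict $|a-u|<D(a)$.

(b) We have $\tau\le D(y)<\sigma$, and $\varphi_u(y)\ge0$ gives $|y-u|\le4D(y)<\min(8\tau,4\sigma)$. Hence $|y-x_k|<0.05s+0.04s=0.09s$. As $\operatorname{diam}c_*\le\tau/10<0.001s$, we get $c_*\subset B(x_k,0.091s)\subset B_k$ and $B(z_{c_*},14\tau)\subset B(x_k,0.231s)$. For green $a\in B(x_k,s/2)$, the inequality $\varphi_u(a)\le\varphi_u(y)$ gives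
\[
D(a)\le D(y)+\tfrac14\big(|a-u|-|y-u|\big)\le D(y)+\tfrac14|a-y|,
\]
which implies \eqref{eq:slope} since $D(y)<2\tau$. For red $a\in B(x_k,s/3)$, the same bound for $a'$ gives $D(a)\le D(y)+\frac14(|a-y|+D(a))$, that is $D(a)\le\frac43D(y)+\frac13|a-y|$.
\end{proof}

The volume available to the red points that will be deleted is
\[
V_k(\omega,u)=|S_r(\tau;\omega)\cap B(z_{c_*},13\tau)|\qquad\text{if $\omega\in A_s$ and $u$ is shielded,}
\]
and we put $V_k(\omega,u)=0$ if $u$ is exposed or $\omega\notin A_s$. On $A_s$, the value $V_k(\omega,u)$ is determined by the points of $\omega$ in $B(x_k,s)$ with their colors and values of $D$: whether $u$ is shielded, and $y$, $l$, $c_*$, are read from the green points of $B(x_k,s/2)$, and a green point that covers a point of $B(z_{c_*},13\tau)$ before $\tau$ lies in $B(z_{c_*},14\tau)$.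

The next lemma will be applied twice, once near $x_1$ and once near $x_2$, so it carries a weight $f$ that records what happens at the other place. Say that a measurable $f\ge0$ is \emph{blind to $B(x_k,s)$} if $f(\omega)=f(\omega')$ whenever $\omega,\omega'\in A_s$ have the same points outside $B(x_k,s)$, with the same colors and the same values of $D$. The reference point $u$ is averaged over $U_k$, for two reasons: exposed points then contribute a volume rather than a single point, and the level $l$ receives the weight $2^{ld}$, which makes the sum over the infinitely many levels converge.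

\begin{lemma}[Uncovering]\label{lem:local}
Let $f$ be blind to $B(x_k,s)$. Then for all $v>0$,
\[
\frac1{|U_k|}\int_{U_k}\mathbb{E}\big[f;\,A_s,\ V_k(\omega,u)\le v\big]\,du\ \le\ K(1+v)^N\,\mathbb{E}[fY_k;A_s].
\]
\end{lemma}

\begin{proof}
\emph{Exposed points.} By Lemma~\ref{lem:peak}(a) the set of exposed $u$ has measure at most $Y_k$. Its contribution to the left side is at most $\mathbb{E}[fY_k;A_s]/|U_k|$, and $|U_k|=b(s/20)^d\ge c$ because $s\ge1$.

\emph{Shielded points: the decomposition.} Fix $u$ and let $\omega\in A_s$ be such that $u$ is shielded. Call a matched pair \emph{local} if it has length at least $\tau$ and a member in $B(y,7\tau)$. This ball lies in $B(z_{c_*},14\tau)\subset B(x_k,s/3)$, so by \eqref{eq:slope} a local pair has length at most $\frac83\tau+\frac73\tau=5\tau$, and both its members lie in $B(y,12\tau)\subset B(z_{c_*},13\tau)$. The pair of $y$ is local. Let $\omega_1$ be $\omega$ with the local pairs deleted. We claim that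
\begin{equation}\label{eq:yfree}
y\in S_g(20s;\omega_1).
\end{equation}
Suppose $a\in\omega_1$ covers $y$ before $20s$; recall that $D_{\omega_1}(a)=D_\omega(a)$. Then $|a|<20s+4.1s<30s$, so $|a-y|<D(a)<\sigma$ and $a\in B(x_k,s/3)$. By \eqref{eq:slope}, $D(a)<\frac83\tau+\frac13D(a)$, so $|a-y|<D(a)<4\tau$. As $a\in B(y,7\tau)$ belongs to no local pair, $D(a)<\tau$. So $a$ covers $y$ before $\tau\le D(y)$ in $\omega$, which contradicts \eqref{eq:cov}.

Apply Lemma~\ref{lem:strip} to the local pairs with $t=\tau$, $h_{c_*}=20s$ (allowed by \eqref{eq:yfree}, since $g_{c_*}=y$) and $h_c=\tau/2$ for $c\ne c_*$. By \eqref{eq:N}, $\#\Theta\le\#\mathcal G\le N$. The cells of $\mathcal C\ni c_*$ meet $B(z_{c_*},13\tau)$, so they lie in $B(z_{c_*},14\tau)\subset B(x_k,s/3)$, and for given $(l,c_*)$ there are at most $K$ possible families $\mathcal C$. Let $E_u(l,c_*,\mathcal C)$ be the event that $\omega\in A_s$ and $u$ is shielded with these data. Fix $(l,c_*,\mathcal C)$, and let $\mathcal B$ be the set of irreducible configurations in $A_s$.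

\emph{Upper bound.} On $E_u(l,c_*,\mathcal C)$ we have $\xi\in\mathcal B$, the set $F$ is odd and admissible for $\xi$, and $\Theta$ lies in $S_r(\tau;\xi+F)\cap B(z_{c_*},13\tau)$, a set of measure $V_k(\omega,u)$. Also $f(\omega)=f(\xi)$, because $\omega,\xi\in A_s$, $F\cup\Theta\subset B(x_k,s)$, and $D_\xi=D_\omega$ on $\xi$. We apply \eqref{eq:mecke} to $f(\xi)\Phi(\xi,F,\Theta)$, with $\Phi$ as in the proof of Lemma~\ref{lem:clear} and $\Gamma(\xi+F)=S_r(\tau;\xi+F)\cap B(z_{c_*},13\tau)$, and then use $\sinh\le\cosh$ in all cells but $c_*$:
\begin{equation}\label{eq:up}
\mathbb{E}\big[f;\,E_u(l,c_*,\mathcal C),\ V_k\le v\big]\le(1+\rho v)^N\,\mathbb{E}\Big[f\mathbf{1}_{\mathcal B}\,\sinh|\mathcal Y_{c_*}|\prod_{c\ne c_*}\cosh|\mathcal Y_c|\Big].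
\end{equation}

\emph{Lower bound.} In $c_*$ we keep the odd parity, because the leftover point marks an uncovered position. Let $\xi\in\mathcal B$, let $F$ be admissible for $\xi$ with $\#F_c$ odd exactly for $c=c_*$, and let $w$ and $\beta=\xi+F-w$ be as in Lemma~\ref{lem:core}(c). Then $M(\beta)=M(\xi)\cup M(F-w)$. The points of $F-w$ have $D\le\tau/10<\sigma$ and norm at least $s-s/3$, so they do not cover $0$, and $\beta\in A_s$. Further $f(\beta)=f(\xi)$ and $w\in c_*\cap S_g(20s;\beta)$. Given $\omega=\xi+F$ and $w$, we recover $\beta=\omega-w$, then $\xi=\operatorname{core}(\beta)$, then $F=\omega\setminus\xi$; so for a given $\omega$ the map $F\mapsto w$ is injective. Let $Y^c(\omega)=|c\cap S_g(20s;\omega)|$. By \eqref{eq:mecke}, the expectation on the right of \eqref{eq:up} is the expected sum of $f(\omega-F)$ over such $F\subset G$, so it is at most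
\[
\mathbb{E}\sum_{w\in G}f(\omega-w)\,\mathbf{1}\{\omega-w\in A_s,\ w\in c_*\cap S_g(20s;\omega-w)\}=\mathbb{E}[fY^{c_*};A_s],
\]
where the equality is \eqref{eq:mecke} again.

\emph{Summation.} By Lemma~\ref{lem:peak}(b), the event $E_u(l,c_*,\mathcal C)$ is empty unless $2^l<\sigma$, $c_*\subset B_k$ and $\operatorname{dist}(u,c_*)<8\cdot2^l$; the last condition confines $u$ to a set of measure at most $K2^{ld}$. For fixed $l$ the cells $c_*\subset B_k$ are disjoint, so $\sum_{c_*}Y^{c_*}\le Y_k$. Integrating over $u$ and summing over $\mathcal C$, $c_*$ and $l$, we bound the contribution of shielded points to $\int_{U_k}$ by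
\[
K(1+v)^N\sum_{l:\,2^l<\sigma}2^{ld}\;\mathbb{E}[fY_k;A_s]\le K(1+v)^N\sigma^d\,\mathbb{E}[fY_k;A_s].
\]
Dividing by $|U_k|=b(5\sigma)^d$ completes the proof.
\end{proof}

\begin{corollary}\label{cor:both}
Let $u_1,u_2$ be uniform on $U_1,U_2$, independent of each other and of $\omega$. Then for all $v>0$,
\[
\mathbb{P}\big(A_s,\ V_1(\omega,u_1)\le v,\ V_2(\omega,u_2)\le v\big)\le K(1+v)^{2N}\,\mathbb{E}[Y_1Y_2;A_s].
\]
\end{corollary}

\begin{proof}
Let $f(\omega)=|U_2|^{-1}\int_{U_2}\mathbf{1}\{V_2(\omega,u)\le v\}\,du$. On $A_s$ it is determined by the points of $B(x_2,s)$ with their colors and values of $D$, and this ball is disjoint from $B(x_1,s)$ since $|x_1-x_2|=3s$. So $f$ is blind to $B(x_1,s)$, and Lemma~\ref{lem:local} with $k=1$ bounds the left side by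
\[
K(1+v)^N\,\mathbb{E}[fY_1;A_s]=K(1+v)^N\frac1{|U_2|}\int_{U_2}\mathbb{E}\big[Y_1;A_s,\ V_2(\omega,u)\le v\big]\,du .
\]
On $A_s$ the points of $B(x_2,s)$ have $D<\sigma$ and are at distance at least $1.9s$ from $B_1$, so they cover no point of $B_1$. Hence $Y_1$ is blind to $B(x_2,s)$; this is what clearing was for. Apply Lemma~\ref{lem:local} with $k=2$ and weight $Y_1$.
\end{proof}

\section{The volume available to red survivors}\label{sec:volumes}

It remains to show that $X_s$, $V_1$ and $V_2$ are typically small given $A$. Since $\mathbb{P}(A)$ may be as small as $R^{-d-1}$, which is exponentially small in $n$, a bound for one scale under $\mathbb{P}$ says nothing under the conditional law. We need exponential moments for all $n$ scales jointly, so that the cost of conditioning is shared among them.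

The proof of the next lemma shows that the number $J$ of red survivors in a region behaves like a Poisson variable whose mean is $\rho$ times the available volume $X$, so that $J\le N$ is exponentially unlikely when $X$ is large. For several regions we start with the largest time, because adding or deleting survivors to that time does not change any shorter edge.

\begin{lemma}\label{lem:poisson}
Let $W_1,\dots,W_m$ be disjoint bounded Borel sets and $t_1,\dots,t_m>0$. Put $X_j=|S_r(t_j;\omega)\cap W_j|$ and $J_j=\#\{a\in Q\cap W_j:D(a)\ge t_j\}$. Then
\[
\mathbb{E}\prod_{j=1}^me^{\rho X_j/2}\,\mathbf{1}\{J_j\le N\}\le2^{Nm}.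
\]
\end{lemma}

\begin{proof}
We use induction on $m$; the case $m=0$ is an empty product. Number the sets so that $t=t_m$ is the largest time. Let $\Theta(\omega)$ be the finite set of red points in $W_m$ with $D\ge t$, and $H=\prod_{j<m}e^{\rho X_j/2}\mathbf{1}\{J_j\le N\}$.

\emph{Claim.} A finite set $\Theta$ of new red points satisfies $\Theta(\omega+\Theta)=\Theta$ if and only if $\Theta(\omega)=\emptyset$ and $\Theta\subset S_r(t;\omega)\cap W_m$. In that case $M_t(\omega+\Theta)=M_t(\omega)$.

Suppose $\Theta(\omega)=\emptyset$ and $\Theta\subset S_r(t;\omega)\cap W_m$. By Lemma~\ref{lem:short}(b), $M_t(\omega+\Theta)=M_t(\omega)$. So the points of $\Theta$ have $D_{\omega+\Theta}\ge t$, and the red points of $\omega$ in $W_m$ still have $D<t$. Conversely, suppose $\Theta(\omega+\Theta)=\Theta$. By Lemma~\ref{lem:short}(a), $M_t(\omega)=M_t(\omega+\Theta)$. A point of $\Theta(\omega)$ would have $D_{\omega+\Theta}\ge t$ and so belong to $\Theta$, which is disjoint from $\omega$; hence $\Theta(\omega)=\emptyset$. By \eqref{eq:cov}, $\Theta\subset S_r(t;\omega+\Theta)$, and this set equals $S_r(t;\omega)$. This proves the claim.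

In the situation of the claim, $H$ and $X_m$ take the same values at $\omega$ and $\omega+\Theta$: the green points are the same, $M_{t_j}$ is the same because $t_j\le t$, and $\Theta\subset W_m$ avoids $W_j$ for $j<m$. Also $J_m(\omega+\Theta)=\#\Theta$. For measurable $\phi\ge0$ write $H\phi(X_m,J_m)$ as a sum over finite $\Theta\subset Q$ with the indicator of $\Theta=\Theta(\omega)$. Then \eqref{eq:mecke} and the claim give
\[
\mathbb{E}[H\,\phi(X_m,J_m)]=\mathbb{E}\Big[H\,\mathbf{1}\{\Theta(\omega)=\emptyset\}\sum_{j\ge0}\frac{(\rho X_m)^j}{j!}\,\phi(X_m,j)\Big].
\]
Take first $\phi(x,j)=e^{\rho x/2}\mathbf{1}\{j\le N\}$ and then $\phi(x,j)=q(x)=e^{-\rho x/2}e_N(\rho x)$. In both cases the sum on the right equals $e^{\rho X_m/2}e_N(\rho X_m)$. So the expectation in the lemma equals $\mathbb{E}[H\,q(X_m)]$. Finally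
\[
q(x)=\sum_{j\le N}2^j\,e^{-\rho x/2}\frac{(\rho x/2)^j}{j!}\le2^N,
\]
and the induction hypothesis bounds $\mathbb{E}H$ by $2^{N(m-1)}$.
\end{proof}

Write $\sigma_i=s_i/100$, $X_i=X_{s_i}$, and $V_k^{(i)}$, $U_k^{(i)}$, $x_k^{(i)}$ for the objects of Section~\ref{sec:local} at scale $s_i$. For $X_i$ the region and the time are deterministic, and Lemma~\ref{lem:poisson} applies directly. For $V_k^{(i)}$ they are random, and we sum over the order $n$ possible choices at each scale. This factor $n$ per scale is the source of the power of $\log\log R$ in Proposition~\ref{prop:key}.

\begin{lemma}\label{lem:moments}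
There is $\kappa<\infty$, depending only on $d$, $\rho$ and the norm, such that:
\begin{enumerate}
\item[(a)] $\mathbb{E}\big[\exp\big(\frac\rho2\sum_{i\le n}X_i\big);A\big]\le\kappa^n$;
\item[(b)] for $k\in\{1,2\}$ and all fixed $u_i\in U_k^{(i)}$, $\ \mathbb{E}\big[\exp\big(\frac\rho2\sum_{i\le n}V_k^{(i)}(\omega,u_i)\big);A\big]\le(\kappa n)^n$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:poisson} with $W_i=W_{s_i}$ and $t_i=\sigma_i$. The shells are disjoint since $\sigma_{i+1}=1000s_i>60s_i$. On $A$, a red point $a\in W_i$ has $D(a)\le|a|<60s_i$ by \eqref{eq:onA}. So the red points of $W_i$ with $D\ge\sigma_i$ are matched to distinct green points with $D\ge\sigma_i$ in $B(0,120s_i)=B(0,12000\sigma_i)$, and $J_i\le N$ by \eqref{eq:N}. The expectation is at most $2^{Nn}$.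

(b) Fix $i$. Let $\omega\in A_{s_i}$ and let $u_i$ be shielded with level $l$, peak $y$ and $c_*=c$; put $\tau=2^l$. If $l<0$, then $V_k^{(i)}\le13^db$. Let $l\ge0$. A red point $a\in B(z_c,13\tau)\subset B(x_k^{(i)},s_i/3)$ has $|a-y|<13.1\tau$, so $D(a)<8\tau$ by \eqref{eq:slope}. Hence the red points of $B(z_c,13\tau)$ with $D\ge\tau$ are matched to distinct green points with $D\ge\tau$ in $B(z_c,21\tau)$, and there are at most $N$ of them by \eqref{eq:N}. With $C_0=e^{\rho13^db/2}\ge1$ we get, for all $\omega$,
\[
e^{\rho V_k^{(i)}(\omega,u_i)/2}\le C_0+\sum_{(l,c)\in I_i}e^{\rho X^{l,c}/2}\,\mathbf{1}\{J^{l,c}\le N\},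
\]
where $X^{l,c}$ and $J^{l,c}$ are the quantities of Lemma~\ref{lem:poisson} for the set $B(z_c,13\cdot2^l)$ and the time $2^l$, and $I_i$ is the deterministic set of pairs $(l,c)$ with $1\le2^l\le\sigma_i$ and $c$ a cell of level $2^l$ with $\operatorname{dist}(u_i,c)<8\cdot2^l$. There are at most $1+\log_2\sigma_i\le Cn$ levels and at most $K$ cells per level, so $\#I_i\le Cn$. For $(l,c)\in I_i$,
\[
B(z_c,13\cdot2^l)\subset B\big(x_k^{(i)},\,0.05s_i+8.1\sigma_i+13\sigma_i\big)\subset B\big(x_k^{(i)},s_i/3\big),
\]
and points of the last ball have norm in $[2s_i/3,13s_i/3]$, so these balls are disjoint for different $i$. Expand the product over $i\le n$. There are at most $(1+Cn)^n$ terms, and by Lemma~\ref{lem:poisson} each has expectation at most $C_0^n2^{Nn}$.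
\end{proof}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:final}

Let $R\ge R_0=10^3\Lambda^2$ with $\psi_g(R)\ge R^{-d-1}$. From $10^3\Lambda^n\le R<10^3\Lambda^{n+1}$ and $n\ge2$ we get
\begin{equation}\label{eq:nR}
n\le\log R\le(n+2)\log\Lambda\le2n\log\Lambda,
\end{equation}
so $\log(1/\psi_g(R))\le(d+1)\log R\le Cn$. This is the only use of the lower bound on $\psi_g(R)$. Let $\mu=\mathbb{P}(\,\cdot\mid A)$. For a random variable $Z\ge0$, Jensen's inequality gives
\[
\mathbb{E}_\mu Z\le\log\mathbb{E}_\mu e^Z=\log\mathbb{E}[e^Z;A]+\log\frac1{\psi_g(R)} .
\]
Let $m_{i,k}$ be the average of $\mathbb{E}_\mu V_k^{(i)}(\omega,u)$ over $u\in U_k^{(i)}$. Apply the inequality to the exponents in Lemma~\ref{lem:moments}, and in case (b) average the result over each $u_i\in U_k^{(i)}$: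
\begin{align*}
\sum_{i\le n}\mathbb{E}_\mu X_i&\le\frac2\rho\Big(n\log\kappa+\log\frac1{\psi_g(R)}\Big)\le C_1n,\\
\sum_{i\le n}m_{i,k}&\le\frac2\rho\Big(n\log(\kappa n)+\log\frac1{\psi_g(R)}\Big)\le C_2\,n\log n\qquad(k=1,2).
\end{align*}
At most $n/4$ indices have $\mathbb{E}_\mu X_i>4C_1$, and for each $k$ at most $n/8$ indices have $m_{i,k}>8C_2\log n$. So at least $n/2$ indices $i$ satisfy
\[
\mathbb{E}_\mu X_i\le4C_1,\qquad m_{i,1}\le8C_2\log n,\qquad m_{i,2}\le8C_2\log n .
\]
Fix such an $i$. By Markov's inequality $\mu(X_i\le8C_1)\ge\frac12$, so Lemma~\ref{lem:clear} gives
\[
\mathbb{P}(A_{s_i})\ge\frac{\psi_g(R)}{2K(1+8C_1)^N}=c_1\psi_g(R).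
\]
Let $u_1,u_2$ be as in Corollary~\ref{cor:both} at scale $s_i$, and let $v=32C_2\log n/c_1$. Since $V_k^{(i)}$ vanishes outside $A_{s_i}\subset A$, Markov's inequality gives, for $k=1,2$,
\[
\mathbb{P}\big(V_k^{(i)}(\omega,u_k)>v\big)\le\frac{\psi_g(R)\,m_{i,k}}v\le\frac{c_1}4\,\psi_g(R).
\]
Hence $\mathbb{P}(A_{s_i},V_1^{(i)}\le v,V_2^{(i)}\le v)\ge\frac{c_1}2\psi_g(R)$. As $1+v\le C\log n$ for $n\ge2$, Corollary~\ref{cor:both} yields
\[
\mathbb{E}\big[Y_1^{(i)}Y_2^{(i)};A\big]\ge\mathbb{E}\big[Y_1^{(i)}Y_2^{(i)};A_{s_i}\big]\ge c\,(\log n)^{-2N}\psi_g(R).
\]
Summing over the at least $n/2$ indices, Lemma~\ref{lem:plant} gives $\psi_r(R)\ge c\,n(\log n)^{-2N}\psi_g(R)$. By \eqref{eq:nR}, $n\ge\log R/(2\log\Lambda)$ and $\log n\le\log\log R$. This proves Proposition~\ref{prop:key} with $C=2N$, and with it Theorems~\ref{thm:main} and~\ref{thm:strong}. \qed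

\begin{remark}
The hypothesis $\rho>0$ enters through the factor $\rho$ in Lemma~\ref{lem:plant} and the factor $2/\rho$ in the bounds above; for $\rho=0$ Bob wins. The incompatibility of red points is used to conclude that the partner of a red point is green (Step~1 of the proof of Theorem~\ref{thm:main}, Lemmas~\ref{lem:strip}, \ref{lem:peak} and~\ref{lem:moments}) and to add several red points at once (Lemma~\ref{lem:poisson}). Without the fussy rule the game is friendly frogs on a Poisson process of intensity $1+\rho$, which Bob wins by Theorem~\ref{thm:strong}(b). The compatibility of green points is used for the packing bound \eqref{eq:N} and for the parity argument in Lemma~\ref{lem:core}.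
\end{remark}

\begin{thebibliography}{9}

\bibitem{DHM}
Maria Deijfen, Alexander E. Holroyd, James B. Martin,
\emph{Friendly frogs, stable marriage, and the magic of invariance},
arXiv:1604.03161 (2016).

\end{thebibliography}
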